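\title{Gaussian concentration for chains of unbounded memory:\\ the sharp variation rate for strongly non-null kernels}

\begin{abstract}
We consider stationary processes on a finite alphabet whose transition kernel $g$ depends on the whole past and is bounded away from zero. We prove that a Gaussian concentration bound holds as soon as the variations of $g$ satisfy $\sum_{j\ge1}\mathrm{Var}_j(g)/\sqrt j<\infty$, and that this rate is sharp: for every nonincreasing sequence $(\eta_j)$ with $\sum_{j\ge1}\eta_j/\sqrt j=\infty$ there is a binary kernel bounded away from zero with $\mathrm{Var}_j(g)\le\eta_j$ and a compatible stationary measure without Gaussian concentration. Consequently summable variation is not a tight condition in this class: counterexamples with $\sum_j\mathrm{Var}_j(g)^{1+\epsilon}<\infty$ exist if and only if $\epsilon\ge1$. The positive result is proved by an induction on the length, in which concentration at length $n$ controls a block coupling that yields concentration at length $3n/2$. The counterexamples are superpositions of majority rules.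
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Kernels and their variations}
Let $A$ be a finite alphabet with at least two letters and let $\mathcal X^-=A^{\{\dots,-2,-1\}}$ be the set of pasts. A \emph{kernel} is a measurable function $g:A\times\mathcal X^-\to[0,1]$ with $\sum_{a\in A}g(a|x)=1$ for every $x\in\mathcal X^-$; one reads $g(\cdot|x)$ as the law of the next letter after the past $x$. A shift-invariant probability measure $\mu$ on $A^{\mathbb Z}$ is \emph{compatible} with $g$ if $\mu(X_0=a\mid X_{<0}=x)=g(a|x)$ for $\mu$-a.e.\ $x$ and every $a\in A$. Here $(X_t)_{t\in\mathbb Z}$ are the coordinates and $X_{<t}=(\dots,X_{t-2},X_{t-1})$ is regarded as an element of $\mathcal X^-$.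

The \emph{variations} of $g$ are
\[
\mathrm{Var}_j(g)=\sup_{a\in A}\,\sup\bigl\{|g(a|x)-g(a|y)| : x,y\in\mathcal X^-,\ x_i=y_i\ \text{for}\ -j\le i\le-1\bigr\},\qquad j\ge0 .
\]
They form a nonincreasing sequence in $[0,1]$ that measures how much the next letter depends on letters more than $j$ steps back. If $\mathrm{Var}_0(g)=0$ the letters are independent, and if $\mathrm{Var}_k(g)=0$ the process is a Markov chain of order $k$. Replacing $\sup_a|g(a|x)-g(a|y)|$ by $\frac12\sum_a|g(a|x)-g(a|y)|$ changes $\mathrm{Var}_j(g)$ by at most a factor depending only on $|A|$, so no summability condition below depends on this choice.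

The kernel $g$ is \emph{weakly non-null} if $\sum_{a}\inf_{x}g(a|x)>0$, that is, if some letter has probability bounded below over all pasts. It is \emph{strongly non-null} if $\inf_{a,x}g(a|x)>0$, that is, if every letter does. Since $1=\sum_ag(a|x)\ge|A|\inf g$, strong non-nullness is possible only on finite alphabets.

\subsection*{Gaussian concentration}
For $F:A^n\to\mathbb R$ let $\delta_i(F)=\sup\{|F(z)-F(z')| : z_j=z'_j\ \text{for all}\ j\ne i\}$ be the largest effect of the $i$th letter on $F$, and put $\|\delta(F)\|^2=\sum_{i=0}^{n-1}\delta_i(F)^2$. The measure $\mu$ satisfies a \emph{Gaussian concentration bound} (GCB) if there is a constant $C>0$ such that for every $n\ge1$ and every $F:A^n\to\mathbb R$,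
\begin{equation}\label{eq:gcb}
\int\exp\Bigl(F(x_0,\dots,x_{n-1})-\int F\,d\mu\Bigr)\,d\mu(x)\le\exp\bigl(C\|\delta(F)\|^2\bigr).
\end{equation}
Applying \eqref{eq:gcb} to $\lambda F$, using Markov's inequality and taking $\lambda=t/(2C\|\delta(F)\|^2)$ gives the Gaussian tail $\mu(F-\int F\,d\mu\ge t)\le\exp(-t^2/(4C\|\delta(F)\|^2))$ for $t>0$ and nonconstant $F$. The content of the definition is that $C$ does not depend on $n$: every measure satisfies \eqref{eq:gcb} with $n/8$ in place of $C$ (see \eqref{eq:trivial}), and independent letters satisfy it with $C=1/8$ (Example~\ref{ex:iid}). How slowly may the variations decay before GCB is lost? Three facts are known; we use none of them in the proofs.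
\begin{itemize}
\item[(i)] If $g$ is weakly non-null and $\sum_{j\ge1}\mathrm{Var}_j(g)<\infty$, every compatible shift-invariant measure satisfies GCB.
\item[(ii)] Among weakly non-null kernels this condition is tight: for every $\epsilon>0$ there are a kernel $g$ on a binary alphabet with $\inf_xg(a|x)>0$ for some $a$, $\sum_j\mathrm{Var}_j(g)^{1+\epsilon}<\infty$ and $\sum_j\mathrm{Var}_j(g)=\infty$, and a compatible shift-invariant measure that does not satisfy GCB.
\item[(iii)] For every $\epsilon>0$ there are strongly non-null kernels with $\sum_j\mathrm{Var}_j(g)^{2+\epsilon}<\infty$ that have a compatible shift-invariant measure not satisfying GCB.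
\end{itemize}
For strongly non-null kernels, (i) and (iii) leave a gap between the exponents $1$ and $2+\epsilon$. The problem that we solve, posed by Chazottes, Gallo and Takahashi \cite{CGT}, is whether summable variation remains tight in this class:
\begin{quote}
\emph{Is it true that for every $\epsilon>0$ there are a strongly non-null kernel $g$ with $\sum_{j\ge1}\mathrm{Var}_j(g)^{1+\epsilon}<\infty$ and a compatible shift-invariant probability measure that does not satisfy GCB?}
\end{quote}

\subsection*{Results}
The answer is no, and the sharp condition on the rate is $\sum_j\mathrm{Var}_j(g)/\sqrt j<\infty$.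

\begin{theorem}\label{thm:A}
Let $A$ be finite and let $g$ be a strongly non-null kernel with $\sum_{j\ge1}\mathrm{Var}_j(g)/\sqrt j<\infty$. Then every compatible shift-invariant measure satisfies GCB.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $(\eta_j)_{j\ge0}$ be nonnegative and nonincreasing with $\sum_{j\ge1}\eta_j/\sqrt j=\infty$. Then there are a strongly non-null kernel $g$ on $\{-1,1\}$ with $\mathrm{Var}_j(g)\le\eta_j$ for all $j\ge0$ and a compatible shift-invariant measure that does not satisfy GCB.
\end{theorem}

\begin{corollary}\label{cor:eps}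
If $0<\epsilon<1$, $g$ is strongly non-null and $\sum_{j\ge1}\mathrm{Var}_j(g)^{1+\epsilon}<\infty$, then every compatible shift-invariant measure satisfies GCB. If $\epsilon\ge1$, there are a strongly non-null kernel with $\sum_{j\ge1}\mathrm{Var}_j(g)^{1+\epsilon}<\infty$ and a compatible shift-invariant measure that does not satisfy GCB.
\end{corollary}

\begin{proof}
Let $0<\epsilon<1$ and $T=\sum_{j\ge1}\mathrm{Var}_j(g)^{1+\epsilon}<\infty$. Since the variations are nonincreasing, $j\,\mathrm{Var}_j(g)^{1+\epsilon}\le T$, so $\mathrm{Var}_j(g)/\sqrt j\le T^{1/(1+\epsilon)}j^{-1/2-1/(1+\epsilon)}$. The exponent $\frac12+\frac1{1+\epsilon}$ exceeds $1$, and Theorem~\ref{thm:A} applies.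

Let $\epsilon\ge1$ and $\eta_j=(j+1)^{-1/2}/\log(j+3)$. This sequence is nonincreasing and bounded by $1$, and $\sum_{j\ge1}\eta_j/\sqrt j\ge\sum_{j\ge1}((j+1)\log(j+3))^{-1}=\infty$. The kernel given by Theorem~\ref{thm:B} satisfies $\sum_{j\ge1}\mathrm{Var}_j(g)^{1+\epsilon}\le\sum_{j\ge1}\eta_j^2=\sum_{j\ge1}((j+1)\log^2(j+3))^{-1}<\infty$.
\end{proof}

\begin{corollary}\label{cor:rate}
Let $(\eta_j)_{j\ge0}$ be nonnegative and nonincreasing. GCB holds for all strongly non-null kernels $g$, over all finite alphabets, with $\mathrm{Var}_j(g)=O(\eta_j)$ and all their compatible shift-invariant measures if and only if $\sum_{j\ge1}\eta_j/\sqrt j<\infty$.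
\end{corollary}

\begin{proof}
If the series converges, $\mathrm{Var}_j(g)=O(\eta_j)$ implies the hypothesis of Theorem~\ref{thm:A}. If it diverges, Theorem~\ref{thm:B} gives a counterexample.
\end{proof}

\section{Where the square root comes from}\label{sec:heur}

Put $v(b)=\sqrt b\,\mathrm{Var}_b(g)$ and let $b$ run over the powers of $2$. Cauchy's condensation test for series with nonincreasing terms turns the three conditions in play into
\[
\sum_j\mathrm{Var}_j<\infty\iff\sum_b\sqrt b\,v(b)<\infty,\qquad
\sum_j\frac{\mathrm{Var}_j}{\sqrt j}<\infty\iff\sum_bv(b)<\infty,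
\]
and $\sum_j\mathrm{Var}_j^2<\infty\iff\sum_bv(b)^2<\infty$. In view of (iii) one may guess that square summability is the threshold for strongly non-null kernels: it keeps the relative entropy between the futures of any two pasts bounded (Lemma~\ref{lem:entropy}), and for $\mathrm{Var}_j=j^{-\alpha}$ the second and third conditions both mean $\alpha>1/2$. The two computations below show why it is $v(b)$ itself that has to be summable. The notions of coupling, total variation $\mathrm{TV}$ and relative entropy $\mathrm{KL}$ are recalled in Section~\ref{sec:tools}.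

Suppose two pasts agree on their last $b$ letters. To compare their futures, run two chains from them and try to keep the next $b$ letters equal, so that the length of agreement doubles. At each step the laws of the next letter differ by at most $\mathrm{Var}_b$. Independent coins show what can be achieved.

\begin{example}[two coins]\label{ex:coins}
Let $0<\eta<\frac12$. Let $\nu$ and $\nu'$ be the laws of $b$ independent letters in $\{0,1\}$ that equal $1$ with probability $\frac12+\eta$ and $\frac12$ respectively. Coupling letter by letter, each pair disagrees with probability $\eta$, and the words differ with probability $1-(1-\eta)^b$, which is close to $b\eta$ when $b\eta$ is small. But the relative entropy per letter is at most $4\eta^2$ by \eqref{eq:chi}, so $\mathrm{KL}(\nu\|\nu')\le4b\eta^2$, and Pinsker's inequality gives $\mathrm{TV}(\nu,\nu')\le\eta\sqrt{2b}$: coupling the block as a whole gains a factor $\sqrt b$. If instead the probabilities of a $1$ are $\eta$ and $0$, the event that some letter is $1$ shows $\mathrm{TV}\ge1-(1-\eta)^b$, and no coupling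 does better than the letterwise one.
\end{example}

Thus a lower bound on all transition probabilities reduces the failure probability at scale $b$ from $b\,\mathrm{Var}_b=\sqrt b\,v(b)$ to $v(b)$, and a lower bound on one of them does not. For GCB a small failure probability is not enough, since we also have to control how many letters differ when the coupling fails. For the first pair of coins the number of $1$'s has means that differ by $b\eta$, so in every coupling the expected number of differing letters is at least $b\eta$, and the letterwise coupling attains this. The crude bound, failure probability times block length, gives $\eta\sqrt{2b}\cdot b$ and loses the factor $\sqrt b$ again. We therefore need one coupling that fails with probability of order $\sqrt{\mathrm{KL}}$ and has expected number of disagreements of order $\sqrt{\mathrm{KL}}\cdot\sqrt b$. Lemma~\ref{lem:both} shows that both quantities can be optimized at once. For dependent letters the second bound is a consequence of Gaussian concentration itself (Lemma~\ref{lem:transport}), which is what we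 want to prove; Section~\ref{sec:A} resolves this circularity by an induction on the length.

The second computation shows that $v(b)$ is really felt by the process.

\begin{example}[one majority rule]\label{ex:majority}
Let $A=\{-1,1\}$, let $L$ be odd, $0<\beta\le\frac12$, and $g(a|x)=\frac12\bigl(1+a\beta\operatorname{sgn}(x_{-1}+\dots+x_{-L})\bigr)$. Then $\mathrm{Var}_j\le\beta$ for $j<L$ and $\mathrm{Var}_j=0$ for $j\ge L$, so $\sum_{j\ge1}\mathrm{Var}_j/\sqrt j\le2\beta\sqrt L$. Let $\mu$ be compatible and shift-invariant, $c_t=E_\mu[X_0X_t]$ and $Y=X_{-1}+\dots+X_{-L}$. Since $E_\mu[X_0|X_{<0}]=g(1|X_{<0})-g(-1|X_{<0})=\beta\operatorname{sgn}Y$,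
\[
c_1+\dots+c_L=E_\mu[X_0Y]=\beta\,E_\mu[Y\operatorname{sgn}Y]=\beta\,E_\mu|Y| .
\]
For $L=1$ this reads $c_1=\beta$. If the sum $Y$ of $L$ signs has size $\sqrt L$, the rule produces correlations of total size $\beta\sqrt L$.
\end{example}

In Section~\ref{sec:B} we superpose majority rules with weights $\beta_L$. Their contributions $\beta_L\sqrt L$ add up without cancellation, and if they sum to infinity the second moment of $X_0+\dots+X_{n-1}$ grows faster than $n$, which GCB forbids.

\section{Entropy, coupling and transport}\label{sec:tools}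

We recall the standard facts that are used. For a bounded random variable $Y$ let $\operatorname{osc}(Y)=\sup Y-\inf Y$. \emph{Hoeffding's lemma} states
\begin{equation}\label{eq:hoeffding}
\log Ee^{Y-EY}\le\operatorname{osc}(Y)^2/8 .
\end{equation}

Let $\nu,\nu'$ be probabilities on a finite set with $\nu'(z)>0$ for all $z$. The total variation distance and the relative entropy are
\[
\mathrm{TV}(\nu,\nu')=\tfrac12\sum_z|\nu(z)-\nu'(z)|=1-\sum_z\min(\nu(z),\nu'(z)),\qquad
\mathrm{KL}(\nu\|\nu')=\sum_{z}\nu(z)\log\frac{\nu(z)}{\nu'(z)},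
\]
with $0\log0=0$. From $\log t\le t-1$ we get
\begin{equation}\label{eq:chi}
\mathrm{KL}(\nu\|\nu')\le\sum_z\frac{\nu(z)^2}{\nu'(z)}-1=\sum_z\frac{(\nu(z)-\nu'(z))^2}{\nu'(z)} .
\end{equation}
On $A^N$ the \emph{chain rule} holds: $\mathrm{KL}(\nu\|\nu')$ is the sum over $0\le i<N$ of the $\nu$-expectation of the relative entropy between the conditional laws of the letter $z_i$ given $z_0,\dots,z_{i-1}$ under $\nu$ and under $\nu'$. The \emph{Donsker--Varadhan inequality} states that for every real function $f$,
\begin{equation}\label{eq:dv}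
\int f\,d\nu\le\mathrm{KL}(\nu\|\nu')+\log\int e^f\,d\nu' ;
\end{equation}
it follows from Jensen's inequality applied to $\int e^f d\nu'\ge\sum_{\nu(z)>0}\nu(z)\,e^{f(z)}\nu'(z)/\nu(z)$. Relative entropy bounds total variation in two ways:
\begin{equation}\label{eq:tv}
\mathrm{TV}(\nu,\nu')\le\sqrt{\mathrm{KL}(\nu\|\nu')/2},\qquad \mathrm{TV}(\nu,\nu')\le1-\tfrac12e^{-\mathrm{KL}(\nu\|\nu')} .
\end{equation}
The first is Pinsker's inequality and is useful for small entropy. The second is nontrivial for every finite entropy. To prove it, use the Cauchy--Schwarz inequality to get $(\sum\sqrt{\nu\nu'})^2\le\sum\min(\nu,\nu')\sum\max(\nu,\nu')\le2(1-\mathrm{TV})$, and Jensen's inequality to get $\sum\sqrt{\nu\nu'}=\int\sqrt{\nu'/\nu}\,d\nu\ge e^{-\mathrm{KL}/2}$.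

A \emph{coupling} of two nonnegative measures $\nu,\nu'$ of equal mass on $A^N$ is a nonnegative measure $\pi$ on $A^N\times A^N$ with marginals $\nu$ and $\nu'$. For nonnegative weights $\delta_0,\dots,\delta_{N-1}$ let
\[
d_\delta(z,z')=\sum_{i<N}\delta_i\mathbf 1\{z_i\ne z'_i\},\qquad \mathcal T_\delta(\nu,\nu')=\min_\pi\int d_\delta\,d\pi ,
\]
the minimum being taken over couplings. The function $d_\delta$ is a pseudometric, and $F$ is $1$-Lipschitz for $d_\delta$ if and only if $\delta_i(F)\le\delta_i$ for all $i$: in one direction take words that differ only at $i$, in the other change the coordinates one at a time. \emph{Kantorovich--Rubinstein duality} therefore takes the form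
\begin{equation}\label{eq:dual}
\mathcal T_\delta(\nu,\nu')=\max\Bigl\{\int F\,d(\nu-\nu') : \delta_i(F)\le\delta_i\ \text{for all}\ i<N\Bigr\}.
\end{equation}
Since zero weights are allowed, we recall the argument. Linear programming duality identifies $\mathcal T_\delta(\nu,\nu')$ with the maximum of $\int f\,d\nu+\int h\,d\nu'$ over pairs with $f(z)+h(z')\le d_\delta(z,z')$. A $1$-Lipschitz $F$ gives the admissible pair $(F,-F)$. Conversely, for an admissible pair the function $F(z)=\min_{z'}(d_\delta(z,z')-h(z'))$ is $1$-Lipschitz by the triangle inequality and satisfies $f\le F$ and, taking $z'=z$, $h\le-F$.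

The right side of \eqref{eq:dual} depends only on $\nu-\nu'$. This gives the coupling asked for in Section~\ref{sec:heur}.

\begin{lemma}\label{lem:both}
For probabilities $\nu,\nu'$ on $A^N$ there is a coupling $\pi$ with $\pi(z\ne z')=\mathrm{TV}(\nu,\nu')$ and $\int d_\delta\,d\pi=\mathcal T_\delta(\nu,\nu')$.
\end{lemma}

\begin{proof}
Let $\nu_0=\min(\nu,\nu')$ pointwise. Place $\nu_0$ on the diagonal and add an optimal coupling of $\nu-\nu_0$ and $\nu'-\nu_0$. These two measures have mass $\mathrm{TV}(\nu,\nu')$ and disjoint supports, so $\pi(z\ne z')=\mathrm{TV}(\nu,\nu')$. The diagonal part costs nothing, and the other part costs $\mathcal T_\delta(\nu-\nu_0,\nu'-\nu_0)=\mathcal T_\delta(\nu,\nu')$ by \eqref{eq:dual}.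
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Throughout this section $g$ is strongly non-null, $\mathrm{Var}_j=\mathrm{Var}_j(g)$ and $V=|A|/\inf g$.

\subsection{The constants $K_n$ and the influence of the past}
For a past $x$ and a word $y$ let $xy$ be the past $x$ followed by $y$. Let $P_x$ be the law of the chain $(X_0,X_1,\dots)$ started from $x$, defined by $P_x(X_0=z_0,\dots,X_{N-1}=z_{N-1})=\prod_{i<N}g(z_i|xz_0\cdots z_{i-1})$. Let $E_x$ be its expectation and $P_x^N$ its marginal on $A^N$. The product formula gives the \emph{restart property}: under $P_x$, given $(X_0,\dots,X_{m-1})=y$, the sequence $(X_m,X_{m+1},\dots)$ has law $P_{xy}$.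

An induction on the length has to restart the chain from the past it has produced, so we work uniformly in the past. Let $K_n$ be the smallest constant such that
\begin{equation}\label{eq:Kn}
\log E_xe^{F-E_xF}\le K_n\|\delta(F)\|^2\quad\text{for all }x\in\mathcal X^-,\ 1\le N\le n,\ F:A^N\to\mathbb R .
\end{equation}
The sequence $K_n$ is nondecreasing. Since $\operatorname{osc}(F)\le\sum_i\delta_i(F)\le\sqrt N\,\|\delta(F)\|$, Hoeffding's lemma gives
\begin{equation}\label{eq:trivial}
K_n\le n/8 .
\end{equation}
The main task is the following.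

\begin{proposition}\label{prop:K}
Under the hypotheses of Theorem~\ref{thm:A}, $\sup_nK_n<\infty$.
\end{proposition}

A \emph{weight sequence} is a sequence $\delta=(\delta_0,\delta_1,\dots)$ of nonnegative numbers, finitely many of them nonzero; it has \emph{length at most $N$} if $\delta_i=0$ for $i\ge N$. We regard $\delta(F)$ as a weight sequence. Intervals such as $[m,N)$ denote sets of integers. Put $\|\delta\|_I^2=\sum_{i\in I}\delta_i^2$, $\|\delta\|=\|\delta\|_{[0,\infty)}$ and $\theta_s\delta=(\delta_s,\delta_{s+1},\dots)$. For $\delta$ of length at most $N$ let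
\[
\Phi(\delta)=\sup_{y,y'\in\mathcal X^-}\mathcal T_\delta(P_y^N,P_{y'}^N)\le\sum_i\delta_i .
\]
By \eqref{eq:dual}, $\Phi(\delta)$ is the largest change of $E_yF$ that a change of the past $y$ can cause when $\delta_i(F)\le\delta_i$ for all $i$. A function with $\delta_i(F)=0$ does not depend on the $i$th letter, so $\Phi(\delta)$ does not depend on the choice of $N$. Also $\Phi(t\delta)=t\,\Phi(\delta)$ for $t\ge0$.

\subsection{Cutting a word in two}\label{sub:cut}
If the two halves of a word were independent, their contributions to \eqref{eq:Kn} would simply add. The next lemma shows that the loss caused by the dependence is measured by $\Phi$.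

\begin{lemma}[splitting]\label{lem:split}
Let $1\le m<N$ with $m\le n$ and $N-m\le n$. For every past $x$ and every $F:A^N\to\mathbb R$, with $\delta=\delta(F)$,
\[
\log E_xe^{F-E_xF}\le\Bigl(\sqrt{K_n}\,\|\delta\|+\Phi(\theta_m\delta)/\sqrt2\Bigr)^2 .
\]
\end{lemma}

\begin{proof}
Write $\Phi=\Phi(\theta_m\delta)$. For $y\in A^m$ the function $F(y,\cdot)$ on $A^{N-m}$ satisfies $\delta_i(F(y,\cdot))\le\delta_{m+i}$. Let $H(y)=E_{xy}F(y,\cdot)$, so that $E_xH=E_xF$ by the restart property. Conditioning on the first $m$ letters and applying \eqref{eq:Kn} to $P_{xy}^{N-m}$,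
\begin{equation}\label{eq:split1}
\log E_xe^{F-E_xF}\le K_n\|\delta\|^2_{[m,N)}+\log E_xe^{H-E_xH}.
\end{equation}
The function $H$ depends on $y$ in two ways, through $F(y,\cdot)$ and through the law $P_{xy}$. The second dependence can spoil $\delta_i(H)$ for all $i<m$, so we separate it and bound it only in the supremum norm. Fix a reference past $x^*$, let $H^*(y)=E_{x^*}F(y,\cdot)$ be the integral of $F(y,\cdot)$ against the fixed law $P^{N-m}_{x^*}$, and let $G=H-H^*$. Then $\delta_i(H^*)\le\delta_i$ for $i<m$, so \eqref{eq:Kn} applied to $rH^*$ gives $\log E_xe^{r(H^*-E_xH^*)}\le r^2\alpha^2$ for real $r$, with $\alpha^2=K_n\|\delta\|^2_{[0,m)}$. By \eqref{eq:dual}, $|G(y)|\le\mathcal T_{\theta_m\delta}(P_{xy}^{N-m},P_{x^*}^{N-m})\le\Phi$, so $\operatorname{osc}(G)\le2\Phi$ and \eqref{eq:hoeffding} gives $\log E_xe^{r'(G-E_xG)}\le r'^2\alpha'^2$ for real $r'$, with $\alpha'=\Phi/\sqrt2$. H\"older's inequality with conjugate exponents $r,r'\in(1,\infty)$ yields $\log E_xe^{H-E_xH}\le r\alpha^2+r'\alpha'^2$. The infimum of the right side is at most $(\alpha+\alpha')^2$: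 take $r=(\alpha+\alpha')/\alpha$ and $r'=(\alpha+\alpha')/\alpha'$ if $\alpha,\alpha'>0$, let $r\to\infty$ if $\alpha=0$, and let $r\to1$ if $\alpha'=0$. Inserting this in \eqref{eq:split1} and using $\alpha\le\sqrt{K_n}\|\delta\|$,
\[
\log E_xe^{F-E_xF}\le K_n\|\delta\|_{[m,N)}^2+K_n\|\delta\|^2_{[0,m)}+2\alpha\alpha'+\alpha'^2\le\bigl(\sqrt{K_n}\|\delta\|+\alpha'\bigr)^2 .\qedhere
\]
\end{proof}

\begin{example}[independent letters]\label{ex:iid}
If $\mathrm{Var}_0=0$, then $P_y$ does not depend on $y$ and $\Phi\equiv0$. Cutting at $m=n$ for $n<N\le2n$ gives $K_{2n}\le K_n$, hence $K_n\le K_1\le1/8$ for all $n$.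
\end{example}

With dependence, a cut at a fixed place is not good enough. If all the weight of $\delta$ sits at the position $m$, then $\Phi(\theta_m\delta)=\|\delta\|\sup_{y,y'}\mathrm{TV}(g(\cdot|y),g(\cdot|y'))$, and Lemma~\ref{lem:split} would let $\sqrt{K_n}$ grow by a constant at each doubling. The past acts most strongly on the letters just after the cut, so we cut where these letters carry little weight. To have room for a choice we pass from $n$ to $3n/2$ instead of $2n$.

\begin{lemma}[choice of the cut]\label{lem:cut}
Let $n<N\le3n/2$ and let $\delta\ne0$ be a weight sequence of length at most $N$. There is an integer $m\in[N-n,n]$ such that $\|\delta\|^2_{[m,m+j)}\le2\|\delta\|^2j/n$ for all $j\ge1$.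
\end{lemma}

\begin{proof}
Call $m\in[0,N)$ bad if $\|\delta\|^2_{[m,m+j)}>2\|\delta\|^2j/n$ for some $j\ge1$. Let $m_1$ be the smallest bad point and $j_1$ a corresponding length, let $m_2$ be the smallest bad point with $m_2\ge m_1+j_1$ and $j_2$ a corresponding length, and so on until no bad point is left. The intervals $[m_r,m_r+j_r)$ are disjoint and cover all bad points. If there is a bad point, then $(2\|\delta\|^2/n)\sum_rj_r<\sum_r\|\delta\|^2_{[m_r,m_r+j_r)}\le\|\delta\|^2$, so $\sum_rj_r<n/2$. Hence there are at most $n/2$ bad points, while $[N-n,n]\subset[1,N)$ contains $2n-N+1\ge n/2+1$ integers.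
\end{proof}

Call a weight sequence $\omega$ \emph{$n$-spread} if it has length at most $n$ and $\|\omega\|^2_{[0,j)}\le j/n$ for all $j\ge1$, and let $\varphi_n$ be the supremum of $\Phi(\omega)$ over $n$-spread $\omega$.

\begin{lemma}[recursion]\label{lem:rec}
For every $n\ge2$, $\ \sqrt{K_{\lfloor3n/2\rfloor}}\le\sqrt{K_n}+\varphi_n$.
\end{lemma}

\begin{proof}
Let $F:A^N\to\mathbb R$ with $N\le3n/2$ and $\delta=\delta(F)$. We need $\log E_xe^{F-E_xF}\le(\sqrt{K_n}+\varphi_n)^2\|\delta\|^2$. For $N\le n$ this follows from \eqref{eq:Kn}, and for $\delta=0$ both sides vanish. Otherwise take $m$ from Lemma~\ref{lem:cut}. Then $1\le m<N$, $m\le n$, $N-m\le n$, and $\theta_m\delta/(\sqrt2\|\delta\|)$ is $n$-spread, so $\Phi(\theta_m\delta)\le\sqrt2\,\|\delta\|\varphi_n$. Apply Lemma~\ref{lem:split}.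
\end{proof}

The recursion is iterated along sequences $n_{k+1}=\lfloor3n_k/2\rfloor$ with $n_0\ge2$. They grow geometrically, because
\begin{equation}\label{eq:growth}
\lfloor3n/2\rfloor\ge3n/2-1/2\ge5n/4\qquad(n\ge2).
\end{equation}
Nothing so far has used the lower bound on $g$ or the decay of the variations; they enter through $\varphi_n$. The simplest dependent case already shows how.

\begin{example}[Markov chains]\label{ex:markov}
Let $\mathrm{Var}_1=0$, so that $g(\cdot|x)$ depends only on $x_{-1}$, and let $\tau=1-|A|\inf g<1$. Any two laws $g(\cdot|y)$, $g(\cdot|y')$ have total variation distance $1-\sum_a\min(g(a|y),g(a|y'))\le\tau$. Couple the first letters so that they differ with probability at most $\tau$. If they agree, the two futures have the same law and can be kept equal. If they differ, pay $\delta_0$ and couple the rest optimally. This gives the renewal inequality $\Phi(\delta)\le\tau\delta_0+\tau\Phi(\theta_1\delta)$, and by iteration $\Phi(\delta)\le\sum_{i\ge0}\tau^{i+1}\delta_i$. An $n$-spread $\omega$ has $\omega_i\le\sqrt{(i+1)/n}$, so $\varphi_n\le n^{-1/2}\sum_{i\ge1}\tau^i\sqrt i$.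 By \eqref{eq:growth}, $\sum_k\varphi_{n_k}<\infty$, and Lemma~\ref{lem:rec} gives $\sup_nK_n<\infty$.
\end{example}

In general, agreement of the first letters does not make the futures equal, and we must keep coupling on longer and longer blocks. The result will again be a renewal inequality, but its cost terms will contain the factor $\sqrt{K_n}$, so that $\varphi_n\le\rho_n\sqrt{K_n}$ and the recursion becomes multiplicative.

\subsection{Entropy and transport between two futures}
The next lemma is the only place in the general proof where strong non-nullness is used. It replaces $\mathrm{Var}_i$ by $\mathrm{Var}_i^2$; the second pair of coins in Example~\ref{ex:coins} shows that this fails when a transition probability may vanish.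

\begin{lemma}\label{lem:entropy}
If the pasts $x,x'$ agree on their last $b\ge0$ letters, then $\mathrm{KL}(P_x^N\|P_{x'}^N)\le V\sum_{i=b}^{b+N-1}\mathrm{Var}_i^2$.
\end{lemma}

\begin{proof}
Given $z_0,\dots,z_{i-1}$, the conditional laws of the next letter are $g(\cdot|xz_0\cdots z_{i-1})$ and $g(\cdot|x'z_0\cdots z_{i-1})$, and these pasts agree on their last $b+i$ letters. By \eqref{eq:chi} the relative entropy of the two laws is at most $|A|\,\mathrm{Var}_{b+i}^2/\inf g$. Sum over $i<N$ with the chain rule.
\end{proof}

\begin{lemma}\label{lem:transport}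
Let $N\le n$, let $\delta$ have length at most $N$, and let $\nu=P_x^N$, $\nu'=P_{x'}^N$. Then $\mathcal T_\delta(\nu,\nu')\le2\sqrt{K_n\,\mathrm{KL}(\nu\|\nu')}\,\|\delta\|$.
\end{lemma}

\begin{proof}
Let $\delta_i(F)\le\delta_i$ for all $i$ and $\lambda>0$. Apply \eqref{eq:dv} to $f=\lambda(F-\int F\,d\nu')$ and then \eqref{eq:Kn} to $\lambda F$: this gives $\int F\,d(\nu-\nu')\le\lambda^{-1}\mathrm{KL}(\nu\|\nu')+\lambda K_n\|\delta\|^2$. The infimum of the right side over $\lambda>0$ is the stated bound, and \eqref{eq:dual} concludes.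
\end{proof}

For a block of length $b$ after an agreement of length $b$, the two lemmas bound the transport cost by $2\sqrt{K_nV}\,v(b)\|\delta\|$. Had we used only the trivial bound $K_b\le b/8$, the coefficient would be of order $\sqrt b\,v(b)$, which is summable over dyadic $b$ exactly when the variations are summable. Keeping $K_n$ as an unknown is what takes the proof beyond summable variation.

\subsection{The block coupling}
From now on assume $\Lambda=\sum_{j\ge1}\mathrm{Var}_j/\sqrt j<\infty$. By monotonicity $\Lambda\ge\mathrm{Var}_j\sum_{i\le j}i^{-1/2}\ge\sqrt j\,\mathrm{Var}_j$, so $\mathrm{Var}_j^2\le\Lambda\,\mathrm{Var}_j/\sqrt j$ and $\sum_{j\ge1}\mathrm{Var}_j^2\le\Lambda^2$. Hence we may put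
\[
R=V\sum_{j\ge0}\mathrm{Var}_j^2<\infty,\qquad\kappa=\tfrac12e^{-R}>0 .
\]
By Lemma~\ref{lem:entropy} and the second bound in \eqref{eq:tv}, the first $\ell$ letters after two arbitrary pasts can be made equal with probability at least $\kappa$, \emph{whatever the value of $\ell$}. We use this freedom to take $\ell$ so large that all later blocks together fail with probability at most $\kappa/2$.

For an even $\ell\ge2$ put $\ell_q=2^q\ell$, $B_0=[0,\ell_0)$ and $B_q=[\ell_{q-1},\ell_q)$ for $q\ge1$; the block $B_q$ is as long as everything before it. For even $b$, the $b/2$ terms of $\sum_{b/2<j\le b}\mathrm{Var}_j/\sqrt j$ are each at least $\mathrm{Var}_b/\sqrt b$, so the sum is at least $v(b)/2$. The ranges $(b/2,b]$ for $b=\ell_0,\ell_1,\dots$ are disjoint, hence $\sum_{q\ge1}v(\ell_{q-1})\le2\sum_{j>\ell/2}\mathrm{Var}_j/\sqrt j$, which tends to $0$ as $\ell\to\infty$. Fix $\ell$ with $\sqrt{V/2}\sum_{q\ge1}v(\ell_{q-1})\le\kappa/2$ and put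
\[
p_0=1-\kappa,\quad\gamma_0=2\sqrt R,\qquad p_q=\sqrt{V/2}\;v(\ell_{q-1}),\quad\gamma_q=2\sqrt V\,v(\ell_{q-1})\quad(q\ge1).
\]
Then
\begin{equation}\label{eq:pg}
\sum_{q\ge0}p_q\le1-\kappa/2,\qquad\gamma:=\sum_{q\ge0}\gamma_q<\infty .
\end{equation}
This is where $\Lambda<\infty$ is needed in full: square summability would give $R<\infty$ but only $\sum_qv(\ell_{q-1})^2<\infty$.

\begin{lemma}[renewal inequality]\label{lem:block}
If $\delta$ has length at most $n$, then
\[
\Phi(\delta)\le\sqrt{K_n}\sum_{q\ge0}\gamma_q\|\delta\|_{B_q}+\sum_{q\ge0}p_q\,\Phi(\theta_{\ell_q}\delta).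
\]
\end{lemma}

\begin{proof}
Fix pasts $y,y'$. We construct a pair $(Z,Z')$ of random words of length $n$ block by block, all blocks being intersected with $[0,n)$. Let $\mathcal E_q$ be the event that $Z$ and $Z'$ agree on $B_0\cup\dots\cup B_{q-1}$; $\mathcal E_0$ is the sure event. On $\mathcal E_q$, with common word $z$, draw the letters in $B_q$ from the coupling of Lemma~\ref{lem:both} for the corresponding marginals of $P_{yz}$ and $P_{y'z}$ and the weights $(\delta_i)_{i\in B_q}$. If the two words in $B_q$ differ, stop the block construction and, with $z,z'$ the words drawn on $[0,\ell_q)$, draw all remaining letters from an optimal coupling of $P_{yz}^{n-\ell_q}$ and $P_{y'z'}^{n-\ell_q}$ for the weights $\theta_{\ell_q}\delta$ (nothing remains if $\ell_q\ge n$). At every stage, conditionally on all that has been drawn, the next segment of $Z$ has the law prescribed by the restart property for $P_y$, and the same holds for $Z'$ and $P_{y'}$. So $(Z,Z')$ is a coupling of $P_y^n$ and $P_{y'}^n$.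

On $\mathcal E_q$ the pasts $yz$ and $y'z$ agree on at least their last $\min B_q$ letters. By Lemma~\ref{lem:entropy} the relative entropy of the two block laws is at most $R$ for $q=0$, and at most $V\ell_{q-1}\mathrm{Var}_{\ell_{q-1}}^2=Vv(\ell_{q-1})^2$ for $q\ge1$, since $B_q$ has at most $\ell_{q-1}$ letters and starts at $\ell_{q-1}$. By \eqref{eq:tv}, the second bound for $q=0$ and the first for $q\ge1$, the conditional probability of a mismatch in $B_q$ is at most $p_q$. By Lemma~\ref{lem:transport}, which applies because the truncated block has at most $n$ letters, the conditional expected cost inside $B_q$ is at most $\gamma_q\sqrt{K_n}\|\delta\|_{B_q}$. Finally,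
\[
d_\delta(Z,Z')=\sum_q\mathbf 1_{\mathcal E_q}\sum_{i\in B_q}\delta_i\mathbf 1\{Z_i\ne Z'_i\}+\sum_q\mathbf 1_{\mathcal E_q\setminus\mathcal E_{q+1}}\sum_{i\ge\ell_q}\delta_i\mathbf 1\{Z_i\ne Z_i'\},
\]
and on $\mathcal E_q\setminus\mathcal E_{q+1}$, an event of probability at most $p_q$, the last sum has conditional expectation at most $\Phi(\theta_{\ell_q}\delta)$. Take expectations and the supremum over $y,y'$.
\end{proof}

To solve the inequality, define $p(s)$ for integers $s\ge0$ by $p(\ell_q)=p_q$ and $p(s)=0$ otherwise. Let $p^{*k}$ be its $k$th convolution power, $p^{*0}$ being the unit mass at $0$, and let $u=\sum_{k\ge0}p^{*k}$. By \eqref{eq:pg}, $\bar u:=\sum_su(s)=\sum_k(\sum_qp_q)^k\le2/\kappa$.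

\begin{lemma}\label{lem:renewal}
If $\delta$ has length at most $n$, then $\Phi(\delta)\le\sqrt{K_n}\sum_{s\ge0}u(s)\sum_{q\ge0}\gamma_q\|\delta\|_{s+B_q}$.
\end{lemma}

\begin{proof}
Put $f(s)=\Phi(\theta_s\delta)$ and $h(s)=\sqrt{K_n}\sum_q\gamma_q\|\delta\|_{s+B_q}$. Lemma~\ref{lem:block} applied to $\theta_s\delta$ reads $f(s)\le h(s)+\sum_{s'}p(s')f(s+s')$. By induction on $k$,
\[
f(0)\le\sum_{i<k}\sum_sp^{*i}(s)h(s)+\sum_sp^{*k}(s)f(s).
\]
The last sum vanishes when $k\ell\ge n$, because $p^{*k}$ is supported on $s\ge k\ell$ and $f(s)=0$ for $s\ge n$.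
\end{proof}

\subsection{Summing over the scales}
\begin{proof}[Proof of Proposition~\ref{prop:K}]
Let $n\ge\ell$ and $\psi_n(s)=\sqrt{s/n}\;\mathbf 1\{s<2n\}$ for $s\ge0$. Let $\omega$ be $n$-spread. If $\|\omega\|_{s+B_q}\ne0$, then $s+\min B_q<n$, so $s<n$ and $\ell_q<2n$; the latter holds because $\ell_q=2\min B_q$ for $q\ge1$ and $\ell_0=\ell\le n$. In this case $\|\omega\|_{s+B_q}\le\|\omega\|_{[0,s+\ell_q)}\le\sqrt{(s+\ell_q)/n}\le\psi_n(s)+\psi_n(\ell_q)$. Lemma~\ref{lem:renewal} gives $\varphi_n\le\rho_n\sqrt{K_n}$ with
\[
\rho_n=\gamma\sum_{s\ge0}u(s)\psi_n(s)+\bar u\sum_{q\ge0}\gamma_q\psi_n(\ell_q),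
\]
and Lemma~\ref{lem:rec} gives $K_{\lfloor3n/2\rfloor}\le(1+\rho_n)^2K_n$ for all $n\ge\ell$.

The hypothesis gives no rate of decay for $\rho_n$, since it only says that $u$ and $(\gamma_q)$ have finite total mass. This suffices, because a given $s$ matters essentially only at the scale $n\approx s$. Let $n_0=\ell$ and $n_{k+1}=\lfloor3n_k/2\rfloor$. For fixed $s>0$, $\psi_{n_k}(s)$ vanishes until the first $k$ with $n_k>s/2$, is at most $\sqrt2$ there, and by \eqref{eq:growth} decreases by a factor at least $\sqrt{5/4}$ at each later step. Hence $\sum_k\psi_{n_k}(s)\le\sqrt2/(1-\sqrt{4/5})\le14$ for all $s\ge0$, and $\sum_k\rho_{n_k}\le28\gamma\bar u$. With \eqref{eq:trivial} and the monotonicity of $K_n$,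
\[
\sup_nK_n\le\frac\ell8\prod_{k\ge0}(1+\rho_{n_k})^2\le\frac\ell8\,e^{56\gamma\bar u}<\infty .\qedhere
\]
\end{proof}

\subsection{From fixed pasts to stationary measures}
\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K=\sup_nK_n$ and let $\mu$ be shift-invariant and compatible. By shift-invariance, $\mu(X_i=a\mid X_{<i})=g(a|X_{<i})$ a.s.\ for all $i$. For a word $z_0\cdots z_i$, conditioning first on $X_{<i}$ gives
\[
\mu(X_0\cdots X_i=z_0\cdots z_i\mid X_{<0})=g(z_i|X_{<0}z_0\cdots z_{i-1})\,\mu(X_0\cdots X_{i-1}=z_0\cdots z_{i-1}\mid X_{<0}),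
\]
so by induction the law of $(X_0,\dots,X_{n-1})$ given $X_{<0}=x$ is $P_x^n$ for $\mu$-a.e.\ $x$. Let $F:A^n\to\mathbb R$, $\delta=\delta(F)$ and $h(x)=E_xF$, so that $\int h\,d\mu=\int F\,d\mu$. By \eqref{eq:dual} and Lemmas~\ref{lem:entropy} (with $b=0$) and \ref{lem:transport}, $\operatorname{osc}(h)\le2\sqrt{KR}\,\|\delta\|$. By \eqref{eq:Kn} and \eqref{eq:hoeffding},
\[
\int e^{F-\int F\,d\mu}\,d\mu=\int e^{h(x)-\int h\,d\mu}\,E_xe^{F-E_xF}\,\mu(dx)\le e^{K\|\delta\|^2}\,e^{KR\|\delta\|^2/2}.
\]
This is \eqref{eq:gcb} with any positive $C\ge K(1+R/2)$.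
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection{A superposition of majority rules}
A majority rule over $L$ letters with weight $\beta_L$ contributes to $\mathrm{Var}_j$ only for $j<L$. So we want weights whose tails $\sum_{L>j}\beta_L$ are below $\eta_j$, and we take differences of $\eta$. Two adjustments come first: the total weight must be less than $1$ for strong non-nullness, and the sequence must tend to $0$ for its differences to add up to it. If $\eta_j\to0$ put $\zeta_j=\min(\eta_j,\frac12)$, and otherwise put $\zeta_j=\min(\eta_j,\frac12(j+1)^{-1/2})$. In both cases $\zeta_j$ is nonincreasing, $\zeta_j\to0$, $\zeta_j\le\min(\eta_j,\frac12)$, and $\sum_{j\ge1}\zeta_j/\sqrt j=\infty$. Indeed, in the first case $\zeta_j=\eta_j$ for large $j$; in the second, $\eta_j$ is bounded below by a positive constant, so $\zeta_j=\frac12(j+1)^{-1/2}$ for large $j$.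

The index $L$ always runs over odd positive integers, so that a sum of $L$ signs is never $0$. Put $\beta_{2i+1}=\zeta_{2i}-\zeta_{2i+2}\ge0$ for $i\ge0$. Since $2i+1>j$ is equivalent to $i\ge\lceil j/2\rceil$, telescoping gives
\begin{equation}\label{eq:tails}
\sum_L\beta_L=\zeta_0\le\tfrac12,\qquad\sum_{L>j}\beta_L=\zeta_{2\lceil j/2\rceil}\le\zeta_j\qquad(j\ge0).
\end{equation}
The divergence hypothesis is used once, to obtain
\begin{equation}\label{eq:div}
\sum_L\beta_L\sqrt L=\infty .
\end{equation}
To prove this, write $\sqrt{2i+1}=1+\sum_{k=1}^i(\sqrt{2k+1}-\sqrt{2k-1})$, exchange the order of summation of the nonnegative terms, and use $\sqrt{2k+1}-\sqrt{2k-1}=2/(\sqrt{2k+1}+\sqrt{2k-1})\ge1/\sqrt{2k+1}$: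
\[
\sum_L\beta_L\sqrt L=\zeta_0+\sum_{k\ge1}\zeta_{2k}\bigl(\sqrt{2k+1}-\sqrt{2k-1}\bigr)\ge\sum_{k\ge1}\frac{\zeta_{2k}}{\sqrt{2k+1}}\ge\frac12\sum_{j\ge3}\frac{\zeta_j}{\sqrt j}=\infty .
\]
The last inequality holds because $\zeta_{2k}/\sqrt{2k+1}$ dominates $\zeta_j/\sqrt j$ for $j=2k+1$ and for $j=2k+2$.

For $a\in\{-1,1\}$ define
\begin{equation}\label{eq:g}
g(a|x)=\frac12\Bigl(1+a\sum_L\beta_L\operatorname{sgn}(x_{-1}+\dots+x_{-L})\Bigr).
\end{equation}
By \eqref{eq:tails}, $g$ takes values in $[\frac14,\frac34]$ and is strongly non-null. If $x,y$ agree on their last $j$ letters, the terms with $L\le j$ coincide and each other sign changes by at most $2$, so $\mathrm{Var}_j(g)\le\sum_{L>j}\beta_L\le\zeta_j\le\eta_j$. Since $\mathrm{Var}_j(g)\to0$, $g$ is continuous in the product topology. Moreover $g(1|\cdot)$ is nondecreasing for the coordinatewise order, and $g(-a|-x)=g(a|x)$.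

\subsection{A symmetric, positively associated compatible measure}
The identity of Example~\ref{ex:majority} gives one positive contribution for each $L$. To add these contributions we must know that all other terms are nonnegative. This follows if the letters have mean zero and nondecreasing functions are positively correlated, and we construct $\mu$ with these two properties.

\begin{lemma}\label{lem:mu}
There is a shift-invariant measure $\mu$ compatible with the kernel \eqref{eq:g} that is invariant under $x\mapsto-x$ and satisfies $\operatorname{Cov}_\mu(f,h)\ge0$ for all nondecreasing $f,h$ depending on finitely many coordinates.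
\end{lemma}

\begin{proof}
Let $U=(U_t)_{t\in\mathbb Z}$ be independent and uniform on $[0,1]$. Let $\phi(u,x)=1$ if $u\le g(1|x)$ and $\phi(u,x)=-1$ otherwise; $\phi$ is nonincreasing in $u$ and nondecreasing in $x$. For $\xi=\pm1$ and $M\ge0$ define $X^{M,\xi}_t=\xi$ for $t<-M$ and $X_t^{M,\xi}=\phi(U_t,X^{M,\xi}_{<t})$ for $t\ge-M$.

\emph{Limits.} We have $X^{M+1,+}_t\le1=X^{M,+}_t$ for $t<-M$, and the inequality $X_t^{M+1,+}\le X_t^{M,+}$ propagates to all $t\ge-M$ by induction, since $\phi$ is nondecreasing in $x$. Reversing the inequalities, $X_t^{M+1,-}\ge X_t^{M,-}$. So each coordinate is eventually constant in $M$. Let $X^\pm$ be the limits and $\mu^\pm$ their laws.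

\emph{Shift-invariance.} If $U'_t=U_{t-1}$, then $X^{M+1,\xi}_{t-1}(U)=X^{M,\xi}_t(U')$ for all $t$ by induction on $t$, so $X^\xi_{t-1}(U)=X^\xi_t(U')$. As $U'$ and $U$ have the same law, $\mu^\pm$ are shift-invariant.

\emph{The limit solves the recursion.} The past $X^\xi_{<t}$ is a function of $(U_s)_{s<t}$, hence independent of $U_t$, so a.s.\ $U_t\ne g(1|X^\xi_{<t})$. By continuity $g(1|X^{M,\xi}_{<t})\to g(1|X^\xi_{<t})$, so for large $M$ the number $U_t$ lies on the same side of both. Hence a.s.\ $X_t^\xi=\phi(U_t,X^\xi_{<t})$.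

\emph{The measure $\mu$.} Now let $\xi$ be a uniform random sign independent of $U$ and let $\mu=\frac12(\mu^++\mu^-)$ be the law of $X^\xi$. It is shift-invariant. Given $\xi$ and $(U_s)_{s<0}$, the letter $X_0^\xi$ equals $1$ with probability $g(1|X^\xi_{<0})$. This is a function of $X^\xi_{<0}$, so it is also the conditional probability given $X^\xi_{<0}$, and $\mu$ is compatible.

\emph{Symmetry.} For $u\ne g(1|x)$ we have $-\phi(u,x)=1$ if and only if $1-u<1-g(1|x)=g(-1|x)=g(1|-x)$, so $-\phi(u,x)=\phi(1-u,-x)$. Ties have probability zero, so by induction on $t$, a.s.\ $-X^{M,+}(U)=X^{M,-}(1-U)$, where $1-U=(1-U_t)_t$ has the law of $U$. Letting $M\to\infty$, $\mu^-$ is the image of $\mu^+$ under $x\mapsto-x$, and $\mu$ is invariant under this map.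

\emph{Association.} We use Harris's inequality: bounded nondecreasing functions $f,h$ of independent real variables $Y_1,\dots,Y_k$ have nonnegative covariance. For $k=1$, with $Y'$ an independent copy of $Y=Y_1$, this follows from $2\operatorname{Cov}(f(Y),h(Y))=E[(f(Y)-f(Y'))(h(Y)-h(Y'))]\ge0$. For $k>1$ the covariance is the sum of the expected conditional covariance given $Y_1,\dots,Y_{k-1}$, which is nonnegative by the case $k=1$, and the covariance of the conditional expectations, which are nondecreasing functions of $Y_1,\dots,Y_{k-1}$, so induction applies. Now let $f,h$ be nondecreasing functions of the coordinates in $[-m,m]$ and let $M\ge m$. By induction on $t$, each $X_t^{M,\xi}$ with $t\le m$ is a nondecreasing function of the independent variables $\xi,-U_{-M},\dots,-U_m$, so $f(X^{M,\xi})$ and $h(X^{M,\xi})$ have nonnegative covariance. Let $M\to\infty$ and use bounded convergence.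
\end{proof}

The mixture over $\xi$ provides the symmetry, and it preserves association because $\xi$ enters as one more independent variable in which the construction is monotone. We do not need to know whether $\mu^+=\mu^-$.

\subsection{Failure of Gaussian concentration}
Let $\mu$ be as in Lemma~\ref{lem:mu}, write $E$ for $E_\mu$, and put $S_n=X_0+\dots+X_{n-1}$ and $c_t=E[X_0X_t]$. By symmetry $EX_t=0$, so $c_t=\operatorname{Cov}_\mu(X_0,X_t)\ge0$, and by shift-invariance
\begin{equation}\label{eq:S2}
\frac{ES_n^2}n=1+\frac2n\sum_{t=1}^{n-1}(n-t)\,c_t\ \ge\ 1+\sum_{1\le t\le n/2}c_t .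
\end{equation}
Suppose that $\mu$ satisfies GCB with constant $C$. We use this assumption twice: it bounds $\sum_tc_t$ from above, and it provides the lower bound $E|S_L|\ge c_*\sqrt L$ that Example~\ref{ex:majority} calls for.

\emph{Moments of $S_n$.} The function $F=\lambda S_n$ has mean zero and $\delta_i(F)=2|\lambda|$, so $Ee^{\lambda S_n}\le e^{4C\lambda^2n}$. Averaging over $\pm\lambda$ gives $E\cosh(\lambda S_n)\le e^{4C\lambda^2n}$. From $\cosh s\ge1+s^2/2$ we get $\lambda^2ES_n^2/2\le e^{4C\lambda^2n}-1$, and dividing by $\lambda^2$ and letting $\lambda\to0$ gives $ES_n^2\le8Cn$. With \eqref{eq:S2} and $n\to\infty$,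
\begin{equation}\label{eq:upper}
\sum_{t\ge1}c_t\le8C .
\end{equation}
From $\cosh s\ge s^4/24$ and $\lambda^2=1/(4Cn)$ we get $ES_n^4\le24e(4Cn)^2=384e\,C^2n^2$. H\"older's inequality with exponents $\frac32$ and $3$, applied to $S_n^2=|S_n|^{2/3}|S_n|^{4/3}$, gives $ES_n^2\le(E|S_n|)^{2/3}(ES_n^4)^{1/3}$. Since $ES_n^2\ge n$ by \eqref{eq:S2},
\begin{equation}\label{eq:first}
E|S_n|\ge\frac{(ES_n^2)^{3/2}}{(ES_n^4)^{1/2}}\ge c_*\sqrt n,\qquad c_*=\frac1{C\sqrt{384e}} .
\end{equation}

\emph{The correlations are not summable.} Let $Y_L(t)=X_{t-1}+\dots+X_{t-L}$. By compatibility, shift-invariance and \eqref{eq:g}, $E[X_t|X_{<t}]=\sum_L\beta_L\operatorname{sgn}Y_L(t)$. For $t\ge1$ the letter $X_0$ is part of $X_{<t}$, and $\sum_L\beta_L<\infty$ allows us to exchange sum and expectation, so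
\[
c_t=\sum_L\beta_L\,E[X_0\operatorname{sgn}Y_L(t)] .
\]
Each expectation is the covariance of two nondecreasing functions of finitely many coordinates, because $EX_0=0$, and is therefore nonnegative. By shift-invariance,
\[
\sum_{t=1}^LE[X_0\operatorname{sgn}Y_L(t)]=\sum_{t=1}^LE[X_{-t}\operatorname{sgn}Y_L(0)]=E|Y_L(0)|=E|S_L| .
\]
Keeping only the terms with $t\le L$ and using \eqref{eq:first} and \eqref{eq:div},
\[
\sum_{t\ge1}c_t\ \ge\ \sum_L\beta_L\,E|S_L|\ \ge\ c_*\sum_L\beta_L\sqrt L=\infty .
\]
This contradicts \eqref{eq:upper}. Hence $\mu$ does not satisfy GCB, and Theorem~\ref{thm:B} is proved.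

\begin{thebibliography}{1}
\bibitem{CGT} J.-R. Chazottes, S. Gallo, D. Takahashi, \emph{Optimal Gaussian concentration bounds for stochastic chains of unbounded memory}, arXiv:2001.06633 (2020).
\end{thebibliography}
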